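# Transpositions in maximal subsemigroups of the semigroup of all mappings

## 1. Mappings, permutations and maximal subsemigroups

Throughout, $\Omega$ is an infinite set and we work in ZFC.

**Full transformation semigroup.** Let $U=\Omega^\Omega$ be the set of all maps $\Omega\to\Omega$ under composition. We write maps on the right: $xf$ is the image of $x$ under $f$, and $fg$ means "first $f$, then $g$". (Reversing the order of composition does not change which subsets are maximal subsemigroups, so nothing depends on this choice.) For $Y\subseteq\Omega$ and $\omega\in\Omega$ put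
$$Yf^{-1}=\{z: zf\in Y\},\qquad \omega f^{-1}=\{z:zf=\omega\},\qquad \ker f=\{(p,q):pf=qf\}.$$
Three facts will be used all the time: $Y(fg)^{-1}=(Yg^{-1})f^{-1}$; if $fg$ is injective, then $f$ is injective; if $fg$ is surjective, then $g$ is surjective.

*Example.* Let $\Omega=\{0,1,2,\dots\}$, $ns=n+1$ and $np=\max(n-1,0)$. Then $sp=1$, the identity map, but $ps\ne1$ because $0ps=1$. The map $s$ is injective and not surjective; $p$ is surjective and not injective, with $0p^{-1}=\{0,1\}$. The only class of $\ker p$ with more than one point is $\{0,1\}$.

**Permutation groups.** $\operatorname{Sym}(\Omega)$ is the group of bijections of $\Omega$. The support of a permutation is the set of points that it moves. For $\Gamma\subseteq\Omega$, $\operatorname{Sym}(\Gamma)\le\operatorname{Sym}(\Omega)$ is the group of permutations with support in $\Gamma$, and $\operatorname{FSym}(\Gamma)$ is its subgroup of elements of finite support, called finitary. The setwise stabilizer of $\Gamma$ is $\{g:\Gamma g=\Gamma\}$.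

*Example.* On $\{0,1,2,\dots\}$ the transposition $(0\,1)$ is finitary, and the permutation that swaps $2k$ and $2k+1$ for every $k$ is not. The setwise stabilizer of $\{0,1\}$ in $\operatorname{FSym}(\Omega)$ is $\operatorname{Sym}(\{0,1\})\times\operatorname{FSym}(\{2,3,\dots\})$. In general, for finite $\Gamma$ the setwise stabilizer of $\Gamma$ in $\operatorname{FSym}(\Omega)$ is $\operatorname{Sym}(\Gamma)\times\operatorname{FSym}(\Omega\setminus\Gamma)$: a finitary $g$ with $\Gamma g=\Gamma$ is the product of its restrictions to $\Gamma$ and to $\Omega\setminus\Gamma$.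

We recall that every non-identity element of $\operatorname{FSym}(\Gamma)$ is a product of transpositions $(x\,y)$ with $x,y\in\Gamma$. From cardinal arithmetic we need that $\Omega$ has exactly $|\Omega|$ finite subsets, and that $\Omega$ can be partitioned into $|\Omega|$ sets of cardinality $|\Omega|$.

**Maximal subsemigroup.** A subsemigroup $T$ of a semigroup $S$ is *maximal* if $T\ne S$ and $\langle T,s\rangle=S$ for all $s\in S\setminus T$. Equivalently, $T\neq S$ and no subsemigroup lies strictly between $T$ and $S$. We will use this in the following form: if $T$ is maximal in $U$ and $T\subseteq S'$ for a subsemigroup $S'\ne U$, then $T=S'$.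

**Example 1.** Let $S_1=\{t\in U: \text{if } t \text{ is surjective, then } t\text{ is injective}\}$. Its complement is the set of surjections that are not injective.

*$S_1$ is a semigroup.* Suppose $s,t\in S_1$ and $st$ is surjective and not injective. Then $t$ is surjective, hence bijective since $t\in S_1$. So $s=(st)t^{-1}$ is surjective and not injective, a contradiction.

*$S_1$ is maximal.* Let $s,h\notin S_1$, so both are surjective and not injective. Choose $j\in U$ with $js=1$ by picking one preimage under $s$ for each point. Since $s$ is not injective, $j$ is not surjective. So $hj$ is not surjective, $hj\in S_1$, and $h=(hj)s\in\langle S_1,s\rangle$.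

The identity and all permutations lie in $S_1$. The question of this talk is whether some other maximal subsemigroup might contain no permutation except the identity.

> **Question.** Does every maximal subsemigroup of $\Omega^\Omega$ have non-trivial intersection with $\operatorname{Sym}(\Omega)$, that is, does it contain a permutation other than the identity?

The problem is taken from J. East, J. D. Mitchell, and Y. Péresse, "Maximal subsemigroups of the semigroup of all mappings on an infinite set", arXiv:1104.2011 (2011). We shall prove that the answer is **yes**, for every infinite $\Omega$: each maximal subsemigroup contains a transposition, and even $\operatorname{FSym}(\Gamma)$ for some infinite $\Gamma\subseteq\Omega$.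

The infinity of $\Omega$ matters. If $|\Omega|=2$, then $\Omega^\Omega$ consists of the identity, one transposition and two constant maps. The identity and the constants form a subsemigroup that lacks only the transposition, so it is maximal, and its only permutation is the identity.

## 2. Subsemigroups defined by images, and the stabilizer of a finite set

To see what can happen we need more maximal subsemigroups. Here is a way to produce subsemigroups, which will also be a tool in the proof.

**The semigroup $T_{\mathcal X}$.** For a family $\mathcal X$ of subsets of $\Omega$ put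
$$T_{\mathcal X}=\{t\in U:\ \text{for all }X\in\mathcal X,\ \text{if }t|_X\text{ is injective, then }Xt\in\mathcal X\}.$$

**Lemma 1.** $T_{\mathcal X}$ is a semigroup. Its permutations are exactly the $g\in\operatorname{Sym}(\Omega)$ with $Xg\in\mathcal X$ for all $X\in\mathcal X$.

*Proof.* Let $s,t\in T_{\mathcal X}$, $X\in\mathcal X$, and let $st|_X$ be injective. Then $s|_X$ is injective, so $Xs\in\mathcal X$. Also $t|_{Xs}$ is injective, so $Xst\in\mathcal X$. The second statement is clear, since permutations are injective on every $X$. $\square$

**Example 2.** For $\mathcal X=\{\Omega\}$ we get $S_2=T_{\{\Omega\}}=\{t:\text{if } t\text{ is injective, then }t\text{ is surjective}\}$. It is maximal. Let $s,h\notin S_2$, so both are injective and not surjective. Define $t$ on $\operatorname{im}s$ by $(zs)t=zh$, and let $t$ send every point outside $\operatorname{im}s$ to some point of $\operatorname{im}h$. Then $t$ is not injective, so $t\in S_2$, and $h=st\in\langle S_2,s\rangle$. Again $\operatorname{Sym}(\Omega)\le S_2$.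

The next family does not contain all permutations.

**Lemma 2.** Let $\Gamma\subseteq\Omega$ be finite and non-empty, and let $\mathcal X_\Gamma=\{X\subseteq\Omega:\Gamma\subseteq X,\ |X|=|\Omega|\}$. Then $T_{\mathcal X_\Gamma}$ is a maximal subsemigroup, and its intersection with $\operatorname{Sym}(\Omega)$ is the setwise stabilizer of $\Gamma$.

*Proof.* Write $\mathcal X=\mathcal X_\Gamma$ and $T=T_{\mathcal X}$. Since $\Omega\in\mathcal X$, an injection whose image omits a point of $\Gamma$ is not in $T$, so $T\neq U$.

**Maximality.** Let $g\in U\setminus T$. We must write every $u\in U$ as an element of $\langle T,g\rangle$. There is $X\in\mathcal X$ such that $g|_X$ is injective and $Xg\notin\mathcal X$. As $|Xg|=|\Omega|$, this means $Xg\not\supseteq\Gamma$. Let $a$ fix $\Gamma$ pointwise and map $\Omega\setminus\Gamma$ injectively into $X\setminus\Gamma$, which has cardinality $|\Omega|$. Then $a$ is injective, and $X'a\in\mathcal X$ for every $X'\in\mathcal X$, so $a\in T$. Also $\operatorname{im}a\subseteq X$, so $f=ag$ is injective and $Z=\operatorname{im}f\subseteq Xg$. Choose $c\in\Gamma\setminus Z$.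

We claim that every map $v:Z\to\Omega$ extends to some $t\in T$. If $|\Gamma|\ge2$, pick $c'\in\Gamma\setminus\{c\}$ and extend $v$ arbitrarily subject to $ct=c't$; this is possible because $c\notin Z$. Then $t$ is not injective on any set containing $\Gamma$, so $t\in T$. If $\Gamma=\{c\}$, extend $v$ arbitrarily subject to $ct=c$. If $X'\in\mathcal X$ and $t|_{X'}$ is injective, then $c\in X't$ and $|X't|=|\Omega|$, so $X't\in\mathcal X$; hence $t\in T$.

Given $u\in U$, extend the map $f^{-1}u:Z\to\Omega$, $zf\mapsto zu$, to $t\in T$. Then $u=ft=agt\in\langle T,g\rangle$.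

**Permutations.** For $\lambda\notin\Gamma$ we have $\Omega\setminus\{\lambda\}\in\mathcal X$, so $\bigcap\mathcal X=\Gamma$. If $g\in T$ is a permutation, then every $Xg$ with $X\in\mathcal X$ contains $\Gamma$, so $\Gamma\subseteq\bigcap_X Xg=(\bigcap\mathcal X)g=\Gamma g$. Since $\Gamma$ is finite, $\Gamma g=\Gamma$. Conversely, a permutation with $\Gamma g=\Gamma$ maps members of $\mathcal X$ to members of $\mathcal X$. $\square$

**Example 3.** For $\Gamma=\{c\}$ we get a maximal subsemigroup whose permutations are those fixing $c$. It lacks every transposition $(c\,y)$, so a proof cannot aim at $\operatorname{FSym}(\Omega)\le T$ in general.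

## 3. Words in a missing transposition, and repairing finitely many errors

From here through Section 8, $T$ is a maximal subsemigroup of $U$.

**The identity lies in $T$.** This step makes words in $T$ and $g$ uniform. If $1\notin T$, then $U=\langle T,1\rangle=T\cup\{1\}$, so $T=U\setminus\{1\}$. This set contains a transposition $g$, hence also $g^2=1$, a contradiction. So $1\in T$.

**Words.** Let $g\in U\setminus T$. Since $U=\langle T,g\rangle$ and $1\in T$ can be inserted where needed, every $u\in U$ can be written
$$u=t_0\,g\,t_1\,g\cdots g\,t_n,\qquad n\ge0,\ t_i\in T. \tag{1}$$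
For such an expression and $0\le i\le n$ define the initial and final parts, with and without the letters $g$:
$$v_i=t_0gt_1\cdots gt_i,\quad b_i=t_0t_1\cdots t_i\in T,\quad w_i=t_igt_{i+1}\cdots gt_n,\quad c_i=t_it_{i+1}\cdots t_n\in T .$$
So $v_0=t_0$, $v_{j+1}=v_jgt_{j+1}$, $v_n=u$; and $w_n=t_n$, $w_j=t_jgw_{j+1}$, $w_0=u$. If $u$ is injective, all $v_i$ are injective; if $u$ is surjective, all $w_i$ are surjective.

The natural first idea is this. Suppose $T$ misses a transposition $g=(x\,y)$. Since $g$ moves only two points, deleting all letters $g$ from (1) should change $u$ very little. The next lemma makes this precise, once for points and once for values.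

**Lemma 3.** Let $g=(x\,y)\notin T$, let $u$ be as in (1), and let $0\le i\le n$.

(a) If $zv_j\notin\{x,y\}$ for all $j<i$, then $zv_j=zb_j$ for all $j\le i$.

(b) If $\omega\notin\{xw_j,yw_j:i<j\le n\}$, then $\omega w_j^{-1}=\omega c_j^{-1}$ for all $j$ with $i\le j\le n$.

*Proof.* (a) $zv_0=zt_0=zb_0$. If $zv_j=zb_j$ and $j<i$, then $g$ fixes $zv_j$, so $zv_{j+1}=zv_jgt_{j+1}=zv_jt_{j+1}=zb_jt_{j+1}=zb_{j+1}$.

(b) $w_n=c_n$. Suppose the equality holds for $j+1$, where $j\ge i$. By hypothesis $xw_{j+1}$ and $yw_{j+1}$ differ from $\omega$, that is, $x,y\notin\omega w_{j+1}^{-1}$. Hence $g$ fixes this set pointwise and permutes its complement, so $\omega(gw_{j+1})^{-1}=(\omega w_{j+1}^{-1})g^{-1}=\omega w_{j+1}^{-1}=\omega c_{j+1}^{-1}$. Taking preimages under $t_j$ gives $\omega w_j^{-1}=\omega c_j^{-1}$. $\square$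

**Where this stops.** Suppose $u$ is injective. The set $F=\{z:zv_j\in\{x,y\}\text{ for some }j<n\}$ is finite, because the $v_j$ are injective, and by Lemma 3(a) the element $t=t_0\cdots t_n$ of $T$ agrees with $u$ outside $F$. One would like to repair the finitely many errors inside $T$ and conclude that $T$ is all of $U$. If $T$ had an injective element $a$ with $\operatorname{im}a\cap F=\emptyset$, then $au=at$ would lie in $T$, and this would be a start.

Such an $a$ need not exist. In Example 3 take $g=u=(c\,d)$, with the word $u=1\cdot g\cdot1$. Then $F=\{c,d\}$. Every injective $a\in T$ has $c\in\operatorname{im}a$, by the definition of $T_{\mathcal X}$ with $X=\Omega$. No repair is possible, and none should be, since $(c\,d)$ is not in $T$.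

There is a second trouble. If $u$ is not injective, $F$ may be infinite: if $t_0$ is constant with value $x$ and $n\ge1$, then $F=\Omega$. What stays finite for arbitrary $u$ is the set of exceptional *values* in Lemma 3(b). To get rid of exceptional values we would want a surjection in $T$ that is still onto after finitely many points are deleted from its domain. A point that forms a singleton fiber of every surjection in $T$ prevents this.

## 4. The common image $C$ and the common singleton fibers $D$

So there are two kinds of points at which repair is blocked. We give the two sets of blocked points names. The idea of the proof is that the blocked points themselves supply permutations: when one of these sets is non-empty, $T$ is forced to be an explicit semigroup that visibly contains all permutations of that set; and if the set is finite, repair still works away from it.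

**Definition.** Let $A$ be the set of injective elements of $T$ and $B$ the set of surjective elements of $T$. Both are closed under products, and $1\in A\cap B$. Put
$$C=\bigcap_{a\in A}\operatorname{im}a,\qquad D=\{x\in\Omega:\ (xb)b^{-1}=\{x\}\ \text{for all }b\in B\}.$$

*Examples.* For $S_2$ of Example 2, the injective elements are the permutations, so $C=\Omega$; and $B$ consists of all surjections, so $D=\emptyset$, since for each $x$ some surjection sends $x$ and another point to the same value. For $S_1$ of Example 1, $A$ consists of all injections, so $C=\emptyset$, and $B=\operatorname{Sym}(\Omega)$, so $D=\Omega$.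

For $T=T_{\mathcal X_\Gamma}$ of Lemma 2, we have $C=\Gamma$: each $a\in A$ has $\operatorname{im}a=\Omega a\in\mathcal X_\Gamma$, so $\Gamma\subseteq\operatorname{im}a$, and for each $\lambda\notin\Gamma$ there is an injection that fixes $\Gamma$ pointwise and omits $\lambda$; it lies in $T$. If $\Gamma=\{c\}$, then $D=\emptyset$: given $x\ne c$, let $b$ send $x$ and $c$ to $c$ and map $\Omega\setminus\{x,c\}$ onto $\Omega$. Then $b\in T$ because $c\in Xb$ whenever $c\in X$ (and $|Xb|=|\Omega|$ if $b|_X$ is injective and $|X|=|\Omega|$). So neither $x$ nor $c$ is in $D$.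

**Theorem 1.** Let $T$ be a maximal subsemigroup of $\Omega^\Omega$.

1. If $C=D=\emptyset$, then $\operatorname{FSym}(\Omega)\le T$.
2. If $\Gamma\in\{C,D\}$ is finite and non-empty, then $T\cap\operatorname{Sym}(\Omega)$ is contained in the setwise stabilizer of $\Gamma$, and $T\cap\operatorname{FSym}(\Omega)=\operatorname{Sym}(\Gamma)\times\operatorname{FSym}(\Omega\setminus\Gamma)$.
3. If $\Gamma\in\{C,D\}$ is infinite, then $\operatorname{Sym}(\Gamma)\le T$.

One of these cases always applies. Consequently there is an infinite $\Gamma\subseteq\Omega$ with $\operatorname{FSym}(\Gamma)\le T$; in particular $T$ contains a transposition, and the answer to the question is yes.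

**Theorem 2.** If $\Gamma\subseteq\Omega$ is infinite and $|\Omega\setminus\Gamma|=|\Omega|$, there is a maximal subsemigroup $T$ with $T\cap\operatorname{FSym}(\Omega)=\operatorname{FSym}(\Gamma)$. So in general the set $\Gamma$ at the end of Theorem 1 cannot be taken cofinite, nor of cardinality greater than $\aleph_0$. If $\Gamma$ is finite and non-empty, there is a maximal subsemigroup $T$ with $T\cap\operatorname{Sym}(\Omega)$ equal to the setwise stabilizer of $\Gamma$.

## 5. Injective elements: permutations on and off $C$

**Lemma 4.** If $a\in A$, then $Ca^{-1}\subseteq C$. If $C$ is finite, then $Ca=C$ for all $a\in A$.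

*Purpose.* The definition of $C$ is about images; we need to know how $A$ acts on $C$.

*Proof.* Let $c\in C$ and let $z_0$ be the unique point with $z_0a=c$; it exists as $C\subseteq\operatorname{im}a$, and is unique as $a$ is injective. Let $b\in A$. Then $ba\in A$, so $c=zba$ for some $z$. By uniqueness $z_0=zb\in\operatorname{im}b$. Since $b\in A$ was arbitrary, $z_0\in C$.

Now $a$ restricts to a bijection $Ca^{-1}\to C$. If $C$ is finite, $Ca^{-1}\subseteq C$ and $|Ca^{-1}|=|C|$ give $Ca^{-1}=C$, hence $Ca=C$. $\square$

**Lemma 5.** If $C\neq\emptyset$, then $\operatorname{Sym}(C)\le T$.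

*Purpose.* This turns blocked points into permutations in $T$. We put $T$ inside a semigroup of the form $T_{\mathcal X}$ that is not $U$; maximality then makes them equal.

*Proof.* Let $\mathcal X=\{\operatorname{im}a:a\in A\}$. By Lemma 1, $T_{\mathcal X}$ is a semigroup.

*$T\subseteq T_{\mathcal X}$.* Let $t\in T$ and $X=\operatorname{im}a$ with $a\in A$, and let $t|_X$ be injective. Then $at$ is injective and in $T$, so $at\in A$ and $Xt=\operatorname{im}(at)\in\mathcal X$.

*$T_{\mathcal X}\ne U$.* We have $\Omega=\operatorname{im}1\in\mathcal X$. Since $\Omega$ is infinite, there is an injection whose image omits a given point of $C$. That image does not contain $C$, so it is not in $\mathcal X$, and the injection is not in $T_{\mathcal X}$.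

So $T=T_{\mathcal X}$ by maximality. Let $g\in\operatorname{Sym}(C)$. Every $X\in\mathcal X$ contains $C$, and $g$ permutes $C$ and fixes everything else, so $Xg=X$. By Lemma 1, $g\in T_{\mathcal X}=T$. $\square$

**Lemma 6.** Suppose $C$ is finite, possibly empty. For every finite $F\subseteq\Omega\setminus C$ there is $a\in A$ with $F\cap\operatorname{im}a=\emptyset$.

*Purpose.* This is the repair tool that Section 3 lacked. By definition each single point outside $C$ is avoided by some $a\in A$; we must avoid finitely many points at once.

*Proof.* Otherwise choose a counterexample $F$ of least cardinality. Then $F\ne\emptyset$, since $a=1$ serves the empty set. Let $a\in A$. We show that $Fa^{-1}$ is again a counterexample. For every $b\in A$ we have $ba\in A$, so $F\cap\operatorname{im}(ba)\ne\emptyset$: there is $z$ with $zba\in F$, so $zb\in Fa^{-1}\cap\operatorname{im}b$. Also $Fa^{-1}\cap C=\emptyset$, because $Ca=C$ by Lemma 4 and $C\cap F=\emptyset$. Finally $|Fa^{-1}|\le|F|$ because $a$ is injective. So $Fa^{-1}$ is a counterexample, and by minimality $|Fa^{-1}|=|F|$. Hence every point of $F$ has a preimage, that is, $F\subseteq\operatorname{im}a$.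 As $a\in A$ was arbitrary, $F\subseteq C$, which contradicts $\emptyset\ne F\subseteq\Omega\setminus C$. $\square$

**Lemma 7.** If $C$ is finite and non-empty, then $\operatorname{FSym}(\Omega\setminus C)\le T$.

*Purpose.* When $C$ is a single point, Lemma 5 says nothing, so we need permutations off $C$. We run the repair of Section 3. It will not show that $T=U$, but it will show that every injection of $\Omega$ preserves $C$, which is just as absurd.

*Proof.* It suffices to show $g\in T$ for each transposition $g=(x\,y)$ with $x,y\notin C$. Suppose $g\notin T$.

**Claim.** Every injective $u\in U$ satisfies $Cu=C$.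

Write $u$ as in (1). All $v_i$ are injective. We show $Cv_i=C$ by induction on $i$; the case $i=n$ is the claim. For $i=0$, $v_0=t_0\in A$, and $Cv_0=C$ by Lemma 4. Let $i\ge1$ and assume $Cv_j=C$ for all $j<i$. Put
$$F=\{z:zv_j\in\{x,y\}\text{ for some }j<i\}.$$
This is finite because the $v_j$ are injective. It is disjoint from $C$, because $Cv_j=C$ contains neither $x$ nor $y$. By Lemma 3(a), $zv_i=zb_i$ for all $z\notin F$. By Lemma 6 choose $a\in A$ with $\operatorname{im}a\cap F=\emptyset$. Then $av_i=ab_i$. The left side is injective and the right side is in $T$, so $av_i\in A$. By Lemma 4 applied to $av_i$ and to $a$,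
$$C=C(av_i)=(Ca)v_i=Cv_i .$$
This proves the claim. But $C$ is non-empty and $\Omega\setminus C$ is non-empty, so some permutation moves a point of $C$ out of $C$, contrary to the claim. Hence $g\in T$. $\square$

## 6. Surjective elements: permutations on and off $D$

The same four steps are needed for $D$, with images replaced by kernels.

**Lemma 8.** If $b\in B$, then $Db\subseteq D$, and $b$ is injective on $D$. If $D$ is finite, then $Db=D$ and $Db^{-1}=D$ for all $b\in B$.

*Purpose.* As in Lemma 4: how $B$ acts on $D$.

*Proof.* Let $x\in D$ and $c\in B$, and suppose $zc=xbc$. Since $b$ is surjective, $z=wb$ for some $w$. Then $wbc=xbc$, and $bc\in B$, so $w=x$ because $x\in D$. So $z=xb$. This shows $(xbc)c^{-1}=\{xb\}$ for all $c\in B$, that is, $xb\in D$.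

If $x,x'\in D$ and $xb=x'b$, then $x'\in(xb)b^{-1}=\{x\}$. So $b$ is injective on $D$. If $D$ is finite, it follows that $Db=D$, and then $Db^{-1}=(Db)b^{-1}=\bigcup_{x\in D}(xb)b^{-1}=D$. $\square$

**The semigroup $T^{\mathcal K}$.** For an equivalence relation $\kappa$ on $\Omega$ and $t\in U$ let $t^*\kappa=\{(p,q):(pt,qt)\in\kappa\}$, again an equivalence relation. For example, if $\kappa$ is equality, then $t^*\kappa=\ker t$. One reads off that $(st)^*\kappa=s^*(t^*\kappa)$ and $t^*\ker b=\ker(tb)$. For a set $\mathcal K$ of equivalence relations put
$$T^{\mathcal K}=\{t\in U:\ \text{for all }\kappa\in\mathcal K,\ \text{if }\operatorname{im}t\text{ meets every }\kappa\text{-class, then }t^*\kappa\in\mathcal K\}.$$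
If $\mathcal K$ contains only equality, the condition says that if $t$ is surjective, then $\ker t$ is equality; so $T^{\mathcal K}=S_1$ of Example 1.

*$T^{\mathcal K}$ is a semigroup.* Let $s,t\in T^{\mathcal K}$ and $\kappa\in\mathcal K$, and let $\operatorname{im}(st)$ meet every $\kappa$-class. Since $\operatorname{im}(st)\subseteq\operatorname{im}t$, also $\operatorname{im}t$ meets every $\kappa$-class, so $t^*\kappa\in\mathcal K$. Let $z\in\Omega$. Some $wst$ is $\kappa$-related to $zt$, which means $(ws,z)\in t^*\kappa$. So $\operatorname{im}s$ meets the $t^*\kappa$-class of $z$, for every $z$. Hence $(st)^*\kappa=s^*(t^*\kappa)\in\mathcal K$.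

**Lemma 9.** If $D\ne\emptyset$, then $\operatorname{Sym}(D)\le T$.

*Purpose.* As in Lemma 5: identify $T$ with an explicit semigroup.

*Proof.* Let $\mathcal K=\{\ker b:b\in B\}$.

*$T\subseteq T^{\mathcal K}$.* Let $t\in T$ and $b\in B$, and let $\operatorname{im}t$ meet every class of $\ker b$. Then $tb$ is surjective: given $\omega$, write $\omega=zb$; some $wt$ lies in the $\ker b$-class of $z$, so $wtb=zb=\omega$. So $tb\in B$ and $t^*\ker b=\ker(tb)\in\mathcal K$.

*$T^{\mathcal K}\neq U$.* Let $x\in D$. By definition of $D$, $\{x\}$ is a class of every member of $\mathcal K$. Let $u$ map $\Omega\setminus\{x\}$ bijectively onto $\Omega$ and send $x$ to any point. Then $u$ is surjective and $(xu)u^{-1}\ne\{x\}$. The equality relation $\ker1$ is in $\mathcal K$, and $\operatorname{im}u=\Omega$ meets all its classes, but $u^*\ker1=\ker u$ does not have $\{x\}$ as a class, so it is not in $\mathcal K$. Hence $u\notin T^{\mathcal K}$.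

So $T=T^{\mathcal K}$ by maximality. Let $g\in\operatorname{Sym}(D)$ and $\kappa\in\mathcal K$. We check $g^*\kappa=\kappa$, that is, $(pg,qg)\in\kappa$ if and only if $(p,q)\in\kappa$. If $p,q\notin D$, then $g$ fixes both. If one of them, say $p$, is in $D$, then $pg\in D$ too, and since points of $D$ form singleton $\kappa$-classes, both conditions say $p=q$. So $g^*\kappa=\kappa\in\mathcal K$ for all $\kappa\in\mathcal K$, and $g\in T^{\mathcal K}=T$. $\square$

**Lemma 10.** Suppose $D$ is finite, possibly empty. For every finite $F\subseteq\Omega\setminus D$ there is $b\in B$ with $(\Omega\setminus F)b=\Omega$.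

*Purpose.* This is the second repair tool, for exceptional values.

*Proof.* Otherwise choose a counterexample $F$ of least cardinality; $F\neq\emptyset$, since $b=1$ serves the empty set. Let $b\in B$ and put $F'=\Omega\setminus(\Omega\setminus F)b$. We show that $F'$ is again a counterexample. Since $b$ is onto, $F'\subseteq Fb$, so $F'$ is finite with $|F'|\le|Fb|\le|F|$. Next, $Fb\cap D=\emptyset$: if $x\in F$ and $xb\in D$, then $x\in Db^{-1}=D$ by Lemma 8, a contradiction. So $F'\cap D=\emptyset$. Finally, for all $c\in B$, $(\Omega\setminus F')c=(\Omega\setminus F)bc\neq\Omega$, because $bc\in B$ and $F$ is a counterexample.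

By minimality $|F'|=|F|$. Hence $F'=Fb$ and $b$ is injective on $F$. By definition of $F'$, the equality $F'=Fb$ gives $Fb\cap(\Omega\setminus F)b=\emptyset$. So $(xb)b^{-1}=\{x\}$ for every $x\in F$. As $b\in B$ was arbitrary, $F\subseteq D$, a contradiction. $\square$

**Lemma 11.** If $D$ is finite and non-empty, then $\operatorname{FSym}(\Omega\setminus D)\le T$.

*Purpose.* As in Lemma 7. Now we read words from the right and track preimages.

*Proof.* Let $g=(x\,y)$ with $x,y\notin D$ and suppose $g\notin T$.

**Claim.** Every surjective $u\in U$ satisfies $Du^{-1}=D$.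

Write $u$ as in (1). All $w_i$ are surjective. We show $Dw_i^{-1}=D$ by downward induction on $i$; the case $i=0$ is the claim. For $i=n$, $w_n=t_n\in B$ and Lemma 8 applies. Let $i<n$ and assume $Dw_j^{-1}=D$ for all $j>i$. Put
$$E=\{xw_j,\,yw_j:\ i<j\le n\}.$$
This is finite. It is disjoint from $D$: if, say, $xw_j\in D$, then $x\in Dw_j^{-1}=D$, which is false. By Lemma 3(b),
$$\omega w_i^{-1}=\omega c_i^{-1}\qquad\text{for all }\omega\notin E. \tag{2}$$
By Lemma 10 choose $b\in B$ with $(\Omega\setminus E)b=\Omega$. Since $w_i$ is onto, (2) shows that $\omega c_i^{-1}\neq\emptyset$ for $\omega\notin E$, that is, $\Omega\setminus E\subseteq\operatorname{im}c_i$. So $c_ib$ is surjective. It lies in $T$, so $c_ib\in B$. By Lemma 8 applied to $c_ib$ and to $b$,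
$$D=D(c_ib)^{-1}=(Db^{-1})c_i^{-1}=Dc_i^{-1}.$$
As $D\cap E=\emptyset$, (2) gives $Dw_i^{-1}=Dc_i^{-1}=D$. This proves the claim.

The claim is false for a permutation that moves a point of $D$ out of $D$, and such permutations exist. So $g\in T$. The transpositions of $\Omega\setminus D$ generate $\operatorname{FSym}(\Omega\setminus D)$. $\square$

## 7. When no point is blocked: $C=D=\emptyset$ gives $\operatorname{FSym}(\Omega)\le T$

Suppose $C=D=\emptyset$ and some transposition $g=(x\,y)$ is not in $T$. We show $T=U$, a contradiction. Now both repair tools work for all finite sets: by Lemma 6 every finite set is avoided by the image of some $a\in A$, and by Lemma 10 every finite set can be deleted from the domain of some $b\in B$ that remains onto. The remaining difficulty is the one at the end of Section 3: for a general map the exceptional points are not finite in number. We handle it with exceptional values and a diagonal choice.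

**Step 1. There are $\Sigma\subseteq\Omega$ with $|\Sigma|=|\Omega|$ and a finite $P\subseteq\Omega$ such that every map $\Sigma\to\Omega\setminus P$ extends to an element of $T$.** The purpose is to find one large set on which $T$ is almost unrestricted. The set $P$ of exceptional values depends on the word chosen for a map, so we build one map that is bad for all finite $P$ at once.

There are $|\Omega|$ finite subsets of $\Omega$, so we may partition $\Omega$ into sets $\Sigma_P$ of cardinality $|\Omega|$, indexed by the finite $P\subseteq\Omega$. Suppose the statement fails. Then for each finite $P$ it fails for $\Sigma_P$ and $P$, so we can choose $f_P:\Sigma_P\to\Omega\setminus P$ with no extension in $T$. Let $f\in U$ be the union of all the $f_P$. Write $f$ as in (1), with $u=f$, and put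
$$P=\{xw_j,\,yw_j:\ 1\le j\le n\},$$
a finite set. Let $z\in\Sigma_P$. Then $\omega=zf=zf_P$ is not in $P$. By Lemma 3(b) with $i=0$, $\omega f^{-1}=\omega w_0^{-1}=\omega c_0^{-1}$. As $z\in\omega f^{-1}$, we get $zc_0=\omega=zf_P$. So $c_0=t_0t_1\cdots t_n\in T$ extends $f_P$, a contradiction. Fix $\Sigma$ and $P$ from now on.

**Step 2. $T$ contains every map $f:\Omega\to\Omega$ with $\operatorname{im}f\subseteq\Omega\setminus P$.** The purpose is to pass from maps on $\Sigma$ to maps on $\Omega$. For this we need an injection in $T$ with image inside $\Sigma$, and here the repair of Section 3 works.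

Let $u:\Omega\to\Sigma$ be a bijection, regarded as an injective element of $U$, and write it as in (1). The set $F=\{z:zv_i\in\{x,y\}\text{ for some }i<n\}$ is finite, since the $v_i$ are injective. By Lemma 3(a), $t=t_0\cdots t_n\in T$ agrees with $u$ off $F$. By Lemma 6, with $C=\emptyset$, there is $a\in A$ with $\operatorname{im}a\cap F=\emptyset$. Then $a'=at=au$ lies in $T$, is injective, and has image in $\Sigma$.

Let $f$ be as stated. As $a'$ is injective, $za'\mapsto zf$ is a well-defined map $\operatorname{im}a'\to\Omega\setminus P$. Extend it arbitrarily to a map $\Sigma\to\Omega\setminus P$, and then, by Step 1, to some $t'\in T$. So $f=a't'\in T$.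

**Step 3. $T=U$.** The purpose is to remove the restriction on values. By Lemma 10, with $D=\emptyset$, there is $b\in B$ with $(\Omega\setminus P)b=\Omega$. Let $f\in U$. For each $z$ choose $zf'\in\Omega\setminus P$ with $(zf')b=zf$. Then $f'\in T$ by Step 2, and $f=f'b\in T$. So $T=U$, a contradiction.

Hence $T$ contains every transposition, and $\operatorname{FSym}(\Omega)\le T$. $\square$

## 8. An infinite $\Gamma$ with $\operatorname{FSym}(\Gamma)\le T$

*Proof of Theorem 1.* Statement 1 is Section 7. Statement 3 is Lemma 5 for $\Gamma=C$ and Lemma 9 for $\Gamma=D$.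

For statement 2 let $\Gamma\in\{C,D\}$ be finite and non-empty. By Lemmas 5 and 7 (for $C$) or Lemmas 9 and 11 (for $D$), $\operatorname{Sym}(\Gamma)\times\operatorname{FSym}(\Omega\setminus\Gamma)\le T$. Conversely, every $g\in T\cap\operatorname{Sym}(\Omega)$ lies in $A\cap B$, so $\Gamma g=\Gamma$ by Lemma 4 or Lemma 8. This is the first half of statement 2. For the second half, $T\cap\operatorname{FSym}(\Omega)$ is thus contained in the setwise stabilizer of $\Gamma$ in $\operatorname{FSym}(\Omega)$, which is $\operatorname{Sym}(\Gamma)\times\operatorname{FSym}(\Omega\setminus\Gamma)$.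

One of the cases always applies: if $C$ and $D$ are not both empty, then some $\Gamma\in\{C,D\}$ is non-empty, and it is finite or infinite. In case 1, $T\ge\operatorname{FSym}(\Omega)$. In case 3, $T\ge\operatorname{Sym}(\Gamma)\ge\operatorname{FSym}(\Gamma)$ with $\Gamma$ infinite. In case 2, $T\ge\operatorname{FSym}(\Omega\setminus\Gamma)$ with $\Omega\setminus\Gamma$ infinite. In every case $T$ contains $\operatorname{FSym}$ of an infinite set, hence a transposition. $\blacksquare$

## 9. Maximal subsemigroups whose finitary permutations are exactly $\operatorname{FSym}(\Gamma)$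

*Proof of Theorem 2.* The statement on finite non-empty $\Gamma$ is Lemma 2. Let $\Gamma$ be infinite and $\Lambda=\Omega\setminus\Gamma$ with $|\Lambda|=|\Omega|$.

We look for a family $\mathcal X$ of sets containing $\Gamma$ such that $T_{\mathcal X}$ is maximal. The members of $\mathcal X$ must carry enough structure on $\Lambda$ to exclude every finitary permutation that moves a point of $\Lambda$. The structure is a graph in which any two vertices have very different neighborhoods.

**Step 1. The graph on $\Lambda$.** Let $K$ be a set with $|K|=|\Omega|$. It has $|\Omega|$ finite subsets, so we may identify $\Lambda$ with the set of finite subsets of $K$. For $u,v\in\Lambda$ let $u\sim v$ mean that $u\ne v$ and $|u\cap v|$ is odd. Let $N(u)=\{w:w\sim u\}$. For example, $\{k\}\sim\{k,k'\}$ for $k\neq k'$, while two distinct singletons are never adjacent. The property we want is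
$$\text{if }u\ne v,\ \text{then } N(u)\mathbin\triangle N(v)\text{ is infinite.} \tag{3}$$
Indeed, pick $k\in u\mathbin\triangle v$. For each of the infinitely many $k'\in K\setminus(u\cup v)$ with $k'\ne k$ (which is automatic, as $k\in u\cup v$) put $w=\{k,k'\}$. Since $k'\in w$, the vertex $w$ differs from $u$ and $v$. The numbers $|w\cap u|$ and $|w\cap v|$ are $0$ and $1$ in some order, so $w$ lies in exactly one of $N(u)$, $N(v)$.

**Step 2. The family $\mathcal X$ and the semigroup $T$.** Let $\mathcal X$ be the family of all $X\subseteq\Omega$ such that
$$\Gamma\subseteq X,\qquad |X\cap\Lambda|=|\Omega|,\qquad X\cap\Lambda\text{ contains an edge, i.e. both ends of one.}$$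
It is upward closed and contains $\Omega$. Let $T=T_{\mathcal X}$, a semigroup by Lemma 1. An injection $\Omega\to\Lambda$ maps $\Omega\in\mathcal X$ to a set that does not contain $\Gamma$, so it is not in $T$, and $T\ne U$.

**Step 3. $T$ is maximal.** The plan is as in Lemma 2: from $g\notin T$ produce an injection $f\in Tg$ such that every map on $\operatorname{im}f$ extends to an element of $T$.

Let $g\in U\setminus T$. There is $X\in\mathcal X$ with $g|_X$ injective and $Xg\notin\mathcal X$. Let $\{p,q\}\subseteq X\cap\Lambda$ be an edge. Since $\Gamma$ is infinite and $|X\cap\Lambda|=|\Omega|$, there is $a\in U$ that maps $\Gamma$ bijectively onto $\Gamma\cup\{p,q\}$ and $\Lambda$ injectively into $(X\cap\Lambda)\setminus\{p,q\}$. Then $a$ is injective with image in $X$. For $X'\in\mathcal X$ we have $X'a\supseteq\Gamma a=\Gamma\cup\{p,q\}$, and $X'a\cap\Lambda\supseteq(X'\cap\Lambda)a$ has cardinality $|\Omega|$; so $X'a\in\mathcal X$. Hence $a\in T$. The map $f=ag$ is injective, and $Z=\operatorname{im}f\subseteq Xg$. As $\mathcal X$ is upward closed and $Xg\notin\mathcal X$, also $Z\notin\mathcal X$.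

We claim that every map $v:Z\to\Omega$ extends to some $t\in T$.

- Suppose there is $c\in\Gamma\setminus Z$. Pick $c'\in\Gamma\setminus\{c\}$ and extend $v$ arbitrarily subject to $ct=c't$, which is possible as $c\notin Z$. Then $t$ is not injective on $\Gamma$, hence on no member of $\mathcal X$, so $t\in T$.
- Suppose $\Gamma\subseteq Z$. Since $Z\notin\mathcal X$, the set $Z\cap\Lambda$ contains no edge or $|Z\cap\Lambda|<|\Omega|$. In either case no $X'\in\mathcal X$ satisfies $X'\cap\Lambda\subseteq Z$. Fix $\gamma\in\Gamma$, and let $t$ extend $v$ by mapping all of $\Omega\setminus Z\subseteq\Lambda$ to $\gamma v$. Each $X'\in\mathcal X$ contains $\gamma$ and a point of $\Lambda\setminus Z$, and $t$ sends both to $\gamma v$. So $t$ is injective on no member of $\mathcal X$, and $t\in T$.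

For $u\in U$ let $t\in T$ extend $f^{-1}u:Z\to\Omega$, $zf\mapsto zu$. Then $u=ft=agt\in\langle T,g\rangle$. So $T$ is maximal.

**Step 4. $T\cap\operatorname{FSym}(\Omega)=\operatorname{FSym}(\Gamma)$.** If $g\in\operatorname{FSym}(\Gamma)$, then $Xg=X$ for all $X\in\mathcal X$, since $\Gamma\subseteq X$; so $g\in T$. Conversely, let $g\in T\cap\operatorname{FSym}(\Omega)$. By Lemma 1, $Xg\in\mathcal X$ for all $X\in\mathcal X$. We show in three moves that $g$ fixes every point of $\Lambda$.

*First, $\Gamma g=\Gamma$.* For each $\lambda\in\Lambda$ the graph has an edge avoiding $\lambda$ (for distinct $k_1,k_2,k_3,k_4\in K$, the edges $\{k_1\}\sim\{k_1,k_2\}$ and $\{k_3\}\sim\{k_3,k_4\}$ have no common end), so $\Omega\setminus\{\lambda\}\in\mathcal X$. Hence $\bigcap\mathcal X=\Gamma$. Each $Xg$ contains $\Gamma$, so $\Gamma\subseteq\bigcap_XXg=\Gamma g$. Let $S$ be the finite support of $g$. As $Sg=S$ and $g$ fixes all points off $S$, we get $\Gamma\cap S\subseteq(\Gamma\cap S)g$. Both sides are finite of the same size, so they are equal, and $\Gamma g=\Gamma$. Hence $\Lambda g=\Lambda$.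

*Second, $g|_\Lambda$ is an automorphism of the graph.* Let $p\sim q$. Let $I$ be the set of all singletons $\{k\}\in\Lambda$ with $k\notin p\cup q\cup pg\cup qg$ and $\{k\}$ not in the support of $g$. Only finitely many $k$ are excluded, so $|I|=|\Omega|$, and $X=\Gamma\cup\{p,q\}\cup I$ is in $\mathcal X$. Then $Xg=\Gamma\cup\{pg,qg\}\cup I$ is in $\mathcal X$, so $\{pg,qg\}\cup I$ contains an edge. No element of $I$ is adjacent to another element of $I$, because distinct singletons are disjoint, nor to $pg$ or $qg$, because $k\notin pg\cup qg$. So the edge is $pg\sim qg$. Thus $g|_\Lambda$ preserves adjacency. A finitary permutation has finite order, so $g^{-1}$ is a power of $g$ with non-negative exponent and also preserves adjacency on $\Lambda$. Hence $N(v)g=N(vg)$ for all $v\in\Lambda$.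

*Third, $g$ fixes $\Lambda$ pointwise.* Let $v\in\Lambda$. Since $g$ moves only finitely many points, $N(v)\mathbin\triangle N(v)g$ is finite. This set is $N(v)\mathbin\triangle N(vg)$, so $vg=v$ by (3).

Hence $g\in\operatorname{FSym}(\Gamma)$.

**Step 5. The consequence for Theorem 1.** Let $T$ be as constructed and let $\Gamma'\subseteq\Omega$ be infinite with $\operatorname{FSym}(\Gamma')\le T$. Then $\operatorname{FSym}(\Gamma')\le T\cap\operatorname{FSym}(\Omega)=\operatorname{FSym}(\Gamma)$. Every point of $\Gamma'$ is moved by a transposition in $\operatorname{FSym}(\Gamma')$, so $\Gamma'\subseteq\Gamma$. As $\Omega\setminus\Gamma$ is infinite, $\Gamma'$ is not cofinite. In every infinite $\Omega$ we may take $\Gamma$ countably infinite with $|\Omega\setminus\Gamma|=|\Omega|$, and then $|\Gamma'|\le\aleph_0$. So in general the infinite set of Theorem 1 can be taken neither cofinite nor of cardinality greater than $\aleph_0$. $\blacksquare$
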